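# Two-local isometries of separable unital C$^*$-algebras

## 1. Two-point agreement, Jordan maps, and projections in the second dual

Throughout, "isometry" means a distance-preserving map; linearity and surjectivity are never implied.

**Definition (two-local isometry).** Let $X,Y$ be normed spaces. $\mathcal{TL}(X,Y)$ is the collection of mappings $\Phi\colon X\to Y$ (not necessarily linear) such that for any $a,b\in X$ there is a (not necessarily linear) surjective isometry $\Phi_{a,b}\colon X\to Y$ with $\Phi_{a,b}(a)=\Phi(a)$ and $\Phi_{a,b}(b)=\Phi(b)$. We write $\mathcal{TL}(X)=\mathcal{TL}(X,X)$.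

The isometry $\Phi_{a,b}$ may change with the pair. Since $\|\Phi(a)-\Phi(b)\|=\|\Phi_{a,b}(a)-\Phi_{a,b}(b)\|=\|a-b\|$, every $\Phi\in\mathcal{TL}(X,Y)$ is an isometry. Every surjective isometry is in $\mathcal{TL}(X,Y)$.

*Example.* Let $S$ be the unilateral shift on $X=\ell^2$. Given $a,b$, put $f=a-b$. Since $\|Sf\|=\|f\|$, there is a unitary $U$ with $Uf=Sf$, and $\Phi_{a,b}(x)=U(x-b)+Sb$ is a surjective isometry with $\Phi_{a,b}(b)=Sb$ and $\Phi_{a,b}(a)=Sf+Sb=Sa$. So $S\in\mathcal{TL}(\ell^2)$, although $S$ is not surjective. Separability of the normed space alone therefore does not force surjectivity.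

**Definition (Jordan maps).** Put $x\circ y=\frac12(xy+yx)$. A *Jordan $*$-homomorphism* between C$^*$-algebras is a complex-linear $*$-preserving map with $\varphi(a^2)=\varphi(a)^2$. A *Jordan $*$-automorphism* of $A$ is a bijective one from $A$ to $A$. A *real Jordan $*$-automorphism* is a real-linear bijection $J$ of $A$ with $J(a^*)=J(a)^*$ and $J(a^2)=J(a)^2$.

*Example.* The transpose on $M_n$ is a Jordan $*$-automorphism, and it reverses products. The map $a\mapsto a^*$ is a real Jordan $*$-automorphism of any $A$, since $(a^2)^*=(a^*)^2$; it is not complex-linear.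

**Definition (second dual, atomic part).** The second dual $A^{**}$ of a C$^*$-algebra $A$ is a von Neumann algebra containing $A$ as a weak$^*$ dense subalgebra. Its product is separately weak$^*$ continuous, its involution is weak$^*$ continuous, and states of $A$ are the same as normal states of $A^{**}$. For $h\in A_{sa}$ (the self-adjoint part) and a Borel set $B\subset\mathbb R$, $\chi_B(h)\in A^{**}$ is the spectral projection. For an irreducible representation $\pi$ on $H_\pi$, taken up to equivalence, $z_\pi\in A^{**}$ is its central support: a minimal central projection with $z_\pi A^{**}\cong B(H_\pi)$, $az_\pi\leftrightarrow\pi(a)$. Put $z_{at}=\sum_\pi z_\pi$; then $z_{at}A^{**}$ is the $\ell^\infty$-sum of the $B(H_\pi)$.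

*Examples.* If $A=C(K)$, the irreducible representations are the evaluations at points, $z_{at}A^{**}=\ell^\infty(K)$, and $Az_{at}$ is the set of continuous functions inside it. If $A=\mathbb C1+K(H)$ with $H$ infinite-dimensional, then $A^{**}=B(H)\oplus\mathbb C$, where $\lambda+k$ sits as $(\lambda+k,\lambda)$. There are two irreducible representations, with central supports $(1,0)$ and $(0,1)$, and $z_{at}=1$.

**Definition (open and closed projections).** A projection in $A^{**}$ is *open* if it is the limit of an increasing net in $A_+$, and *closed* if its complement is open.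

*Examples.* $\chi_B(h)$ is open if $B$ is open, because $\chi_B$ is then an increasing limit of continuous functions $\ge0$; hence it is closed if $B$ is closed. In $A=\mathbb C1+K(H)$, each $(P,0)$ with $P$ a projection on $H$ is open (take the finite-rank projections below $P$), so each $(P,1)$ is closed. The projection $(0,1)$ is not open: an element $\lambda+k\ge0$ below it has $\lambda+k=0$ in $B(H)$.

## 2. Surjectivity for separable unital C$^*$-algebras: statements

If a self-map of $A$ agrees at every two points with some surjective isometry, must it reach every point of $A$? The problem comes from Michiya Mori, "On 2-local nonlinear surjective isometries on normed spaces and C$^*$-algebras", arXiv:1907.02172 (2019). It is known that if $A$ is a unital commutative separable C$^*$-algebra, or more generally $A=C(K)$ with $K$ a first countable compact Hausdorff space, then every mapping in $\mathcal{TL}(A)$ is surjective. The question is: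

*Let $A$ be a unital separable C$^*$-algebra. Is every mapping in $\mathcal{TL}(A)$ surjective?*

The answer is yes.

**Theorem 1.** Let $A$ be a unital separable C$^*$-algebra. Every $\Phi\in\mathcal{TL}(A)$ is surjective. Hence $\mathcal{TL}(A)$ is exactly the group of surjective isometries of $A$.

**Theorem 2 (local version).** Let $A$ be as above and let $L\colon A\to A$ be real-linear, such that for each $a\in A$ there is a real-linear surjective isometry $T_a\colon A\to A$ with $L(a)=T_a(a)$. Then $L$ is surjective. Consequently $L=uJ(\cdot)$ with $u\in A$ unitary and $J$ a real Jordan $*$-automorphism.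

**Theorem 3.** If $X,Y$ are normed spaces, one of which is isometric to a unital separable C$^*$-algebra, then every $\Phi\in\mathcal{TL}(X,Y)$ is a surjective (affine) isometry.

**Proposition 4 (separability cannot be dropped).** For uncountable $\Gamma$ let $c(\Gamma)$ be the algebra of continuous functions on the one-point compactification $\Gamma\cup\{\infty\}$ of the discrete set $\Gamma$. Then $\mathcal{TL}(c(\Gamma))$ contains a non-surjective map.

From here on $A\ne0$ is unital and separable (except in Proposition 4), and "ideal" means closed two-sided ideal.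

## 3. Finite dimension, $C(K)$, and $\mathbb C1+K(H)$ by hand

**Finite dimension.** Here every isometry $\Phi\colon X\to X$ is surjective. We may assume $\Phi(0)=0$. Then $\Phi$ maps each closed ball $B$ about $0$, a compact set, into itself. If $y\in B$ had distance $\varepsilon>0$ from the compact set $\Phi(B)$, then for $m>n$ we would have $\|\Phi^m(y)-\Phi^n(y)\|=\|\Phi^{m-n}(y)-y\|\ge\varepsilon$, which is impossible in a compact set.

In infinite dimension the hypothesis must be used, and Sections 6, 7 and 9 will reduce everything to this situation: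
$$\varphi\colon A\to A\text{ is a unital Jordan $*$-homomorphism, and }\forall h\in A_{sa}\ \exists\text{ a Jordan $*$-automorphism }\alpha\colon\ \varphi(h)=\alpha(h).\tag{3.1}$$
Such a $\varphi$ is isometric on $A_{sa}$, because $\alpha$ and $\alpha^{-1}$ are unital and positive, hence contractive on $A_{sa}$ (details in Section 5). Let us prove that $\varphi$ is surjective in two cases.

**$A=C(K)$, $K$ compact metrizable.** In a commutative algebra $x\circ y=xy$, so $\varphi$ is a $*$-homomorphism: $\varphi(f)=f\circ\tau$ with $\tau\colon K\to K$ continuous. Each $\alpha$ is $f\mapsto f\circ\beta$ with a homeomorphism $\beta$. Fix $x\in K$ and let $l_x(y)=\operatorname{dist}(x,y)$, which vanishes at $x$ only. If $\varphi(l_x)=\alpha(l_x)$, the zero set $\tau^{-1}(x)$ of the left side equals the zero set $\{\beta^{-1}(x)\}$ of the right side. So $\tau^{-1}(x)$ is one point for every $x$: $\tau$ is a continuous bijection of a compact Hausdorff space, a homeomorphism, and $\varphi$ is surjective.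

Two ingredients were used: an element that singles out one point, and compactness of $K$.

**$A=\mathbb C1+K(H)$, $H$ separable and infinite-dimensional.** Let $p_1,p_2,\dots$ be the rank-one projections of an orthonormal basis, $h=\sum2^{-n}p_n$, and $\varphi(h)=\alpha(h)$. The function $\chi_{\{2^{-n}\}}$ is continuous on $\sigma(h)=\{0\}\cup\{2^{-n}\}$, and $\varphi,\alpha$ preserve powers and hence the continuous functional calculus; so
$$\varphi(p_n)=\chi_{\{2^{-n}\}}(\varphi(h))=\chi_{\{2^{-n}\}}(\alpha(h))=\alpha(p_n).$$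
From $\alpha(pap)=\alpha(p)\alpha(a)\alpha(p)$, both $\alpha$ and $\alpha^{-1}$ map projections $p\neq 0$ with $pAp=\mathbb Cp$, the rank-one projections, to such projections. They preserve orthogonality of projections: $e\circ f=0$ gives $ef=-fe$, whence $ef=-efe=fe$ and $ef=0$. So the $\alpha(p_n)$ are mutually orthogonal rank-one projections, and no rank-one projection is orthogonal to all of them, since its image under $\alpha^{-1}$ would be orthogonal to all $p_n$. Let $q_N=\sum_{n\le N}p_n$. Then $\varphi$ maps $q_NAq_N$ injectively into $\alpha(q_N)A\alpha(q_N)$; both have dimension $N^2$, so this is onto. The union over $N$ of the latter is dense in $K(H)$. As $\varphi(A_{sa})$ is closed and contains $1$, it is $A_{sa}$.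

Here one diagonal element with distinct eigenvalues controlled a whole irreducible representation. Both mechanisms reappear below.

## 4. From pure states to all states: where the compactness argument stops

Let $\varphi$ be as in (3.1), let $S(A)$ be the state space, and let $\varphi^*(\kappa)=\kappa\circ\varphi$ on $S(A)$.

*Remark: $\varphi$ is surjective iff $\varphi^*$ is injective on $S(A)$.* One direction is clear. Conversely, if $\varphi(A_{sa})\ne A_{sa}$, this subspace is closed ($\varphi$ is isometric on $A_{sa}$), so some real functional $g\ne0$ on $A_{sa}$ kills it. Write $g=\lambda_1\kappa_1-\lambda_2\kappa_2$ with states $\kappa_i$ and $\lambda_i\ge0$. Since $g(1)=g(\varphi(1))=0$, $\lambda_1=\lambda_2>0$; so $\kappa_1\circ\varphi=\kappa_2\circ\varphi$ while $\kappa_1\neq\kappa_2$.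

The sensible first attempt is to copy the $C(K)$ proof with pure states in place of points. Part of it works: for a pure state $\omega$ there is $l_\omega\in A_+$ such that $\omega$ is the only state vanishing at $l_\omega$ (Lemma 5.1), and this gives at most one state over $\omega$ (Lemma 10.1). But one must treat all states, and two things go wrong.

First, the set $\{\kappa:\kappa(h)=0\}$, $h\ge0$, is a face of $S(A)$. If it consists of one state, that state is pure. So this device never singles out a mixture.

Second, limits are not under control. A general state $\mu$ is a weak$^*$ limit of convex combinations of pure states. If pure $\omega_n$ converge to $\mu$ and $\kappa_n$ is the state over $\omega_n$, every cluster point of $(\kappa_n)$ lies over $\mu$; but if several states lie over $\mu$, nothing said so far makes $(\kappa_n)$ converge. For $C(K)$ this does not arise, because the limits are again pure. In general they are not: take $A=\{f\in C([0,1],M_2): f(1)\text{ diagonal}\}$, $\xi=(1,1)/\sqrt2$ and $\omega_t(f)=\langle f(t)\xi,\xi\rangle$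 for $t<1$. Evaluation at $t<1$ maps $A$ onto $M_2$, so $\omega_t$ is pure; as $t\to1$ it converges to $f\mapsto\frac12(f_{11}(1)+f_{22}(1))$, which is an average of two different states.

The way around is to use a *single* element $h$ that carries infinitely many pure states $\omega_1,\omega_2,\dots$ at once. If $\varphi(h)=\alpha(h)$ forces the state over $\omega_n$ to be $\omega_n\circ\alpha^{-1}$ for all $n$ with the same $\alpha$, then weak$^*$ convergence of combinations of the $\omega_n$ carries over to the states above them, because $\alpha^{-1}$ maps $A$ to $A$. Section 12 shows how one element can carry a sequence of pure states; Section 13 arranges a hypothetical bad sequence so that this applies. The sections between build the reduction to (3.1) and an "inverse" $\Psi$ of $\varphi$ with values in $z_{at}A^{**}$.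

## 5. Tools: peaks, ideals, Jordan maps, and triple products

**States and vectors.** Extend a state $\kappa$ normally to $A^{**}$ and let $\xi_\kappa$ be its GNS vector. If $a\in A^{**}$, $a\ge0$ and $\kappa(a)=0$, then $a^{1/2}\xi_\kappa=0$, so $a\xi_\kappa=0$. Hence if $0\le w\le1$ and $\kappa(w)=1$, then $w\xi_\kappa=\xi_\kappa$ and $\kappa(wxw)=\kappa(x)$ for all $x$. For $h\in A_{sa}$ the map $f\mapsto\kappa(f(h))$ ($f$ bounded Borel) is integration against a probability measure on $\sigma(h)$. So if $t$ is the maximum or the minimum of $\sigma(h)$,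
$$\kappa(h)=t\iff\kappa(\chi_{\{t\}}(h))=1.\tag{5.1}$$

**Irreducible representations and pure states.** The following are textbook facts. The spaces $H_\pi$ are separable. The $z_\pi$ are exactly the minimal central projections $z$ for which $zA^{**}$ contains a minimal projection. Pure states $\omega$ correspond to minimal projections $p=p_\omega$ of $A^{**}$ (their supports) via $pap=\omega(a)p$; if $\omega$ is the vector state of $\xi\in H_\pi$, then $p_\omega\in z_\pi A^{**}$ is the projection onto $\mathbb C\xi$. A state $\kappa$ with $\kappa(p_\omega)=1$ equals $\omega$, since $\kappa(a)=\kappa(p_\omega ap_\omega)=\omega(a)$. Unit vectors of $H_\pi$ inducing the same state are proportional.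

There are countably many pairwise inequivalent irreducible $\pi_k$ with $\bigcap_k\ker\pi_k=0$: for each $a$ in a countable dense set choose an irreducible $\pi$ with $\|\pi(a)\|=\|a\|$. The direct sum is isometric on a dense set, hence isometric. Then discard repetitions up to equivalence.

**Strictly positive elements.** A hereditary subalgebra $B$ of $A$ is separable, so it has a strictly positive element $j\in B_+$: $j^{1/n}b\to b$ and $bj^{1/n}\to b$ in norm for $b\in B$. If $\kappa$ is a state with $\kappa(j)=0$, then $\kappa|_B=0$: the measure of $j$ is concentrated at $0$, so $\kappa(j^{2/n})=0$, and $\kappa(b)=\lim\kappa(j^{1/n}bj^{1/n})=0$ by Cauchy–Schwarz.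

**The projection of an ideal.** Let $J$ be an ideal and $j$ strictly positive in $J$. Put $s(J)=\chi_{(0,\infty)}(j)$, the weak$^*$ limit of $j^{1/n}$ (take $\|j\|\le1$). For $A=\mathbb C1+K(H)$ and $J=K(H)$ it is $(1,0)$.

* *$s(J)$ is central and open, and the weak$^*$ closure of $J$ is $s(J)A^{**}$.* This closure is a weak$^*$ closed ideal, so it is $zA^{**}$ with a central projection $z$. Since $s(J)$ lies in it, $s(J)\le z$. From $j^{1/n}b\to b$ we get $s(J)b=b$ on $J$, hence $s(J)z=z$. So $s(J)=z$, independently of $j$.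
* *$J_1\subset J_2$ implies $s(J_1)\le s(J_2)$; and $s(J)z_\pi=0$ iff $J\subset\ker\pi$,* because $J$ is weak$^*$ dense in $s(J)A^{**}$.
* *$s(J_1\cap J_2)=s(J_1)s(J_2)$.* "$\le$" is clear. Conversely $s(J_1)s(J_2)$ is an iterated weak$^*$ limit of products in $J_1J_2\subset J_1\cap J_2$.
* *$s(J_1+J_2)=s(J_1)\vee s(J_2)\le s(J_1)+s(J_2)$.* The sum of two ideals is closed, and its weak$^*$ closure is generated by $s(J_1)A^{**}$ and $s(J_2)A^{**}$; the inequality holds because the $s(J_i)$ commute.
* *$s(\overline{\bigcup J_\lambda})=\sup s(J_\lambda)$ for increasing nets,* by the same argument.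

**Lemma 5.1 (peaking element).** For each pure state $\omega$ there is $l_\omega\in A_+$, $\|l_\omega\|\le1$, such that $\omega$ is the unique state vanishing at $l_\omega$.

*Proof.* Let $N_\omega=\{a:\omega(a^*a)=0\}$ and let $l_\omega$ be strictly positive, of norm $\le1$, in the hereditary subalgebra $N_\omega\cap N_\omega^*$. Then $\omega(l_\omega)=0$. Let $\kappa$ be a state with $\kappa(l_\omega)=0$; it kills $N_\omega\cap N_\omega^*$. For $a\in N_\omega$ we have $\omega((a^*a)^2)\le\|a\|^2\omega(a^*a)=0$, so $a^*a\in N_\omega\cap N_\omega^*$ and $\kappa(a^*a)=0$. By Cauchy–Schwarz $\kappa$ kills $N_\omega+N_\omega^*$, which equals $\ker\omega$ because $\omega$ is pure (textbook). So $\kappa=\omega$. $\square$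

**Lemma 5.2 (peak projection).** If $t$ is the maximum or minimum of $\sigma(h)$ and $\omega$ is the only state with $\omega(h)=t$, then $\omega$ is pure and $\chi_{\{t\}}(h)=p_\omega$.

*Proof.* Let $q=\chi_{\{t\}}(h)$. By (5.1), $\omega$ is the only state with value $1$ at $q$. So $q\ne0$ and $qA^{**}q$ has a unique normal state; hence $q$ is minimal, and $\omega(q)=1$ gives that $\omega$ is the pure state of $q$ and $q=p_\omega$. $\square$

**Lemma 5.3 (Jordan homomorphisms).** Let $\varphi\colon A\to A$ be a unital Jordan $*$-homomorphism.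

* (a) $\varphi$ preserves $x\circ y$ and $xyx$; it is positive, and contractive on $A_{sa}$.
* (b) $\varphi^{**}$ is a weak$^*$ continuous unital Jordan $*$-homomorphism of $A^{**}$.
* (c) $\varphi^{**}(f(h))=f(\varphi(h))$ for $h\in A_{sa}$ and $f$ bounded Borel on $\mathbb R$.
* (d) $\varphi^{**}$ maps projections to projections, preserving order and orthogonality, and open (closed) projections to open (closed) ones.
* (e) If $\varphi$ is isometric on $A_{sa}$, then $\varphi^{**}$ is isometric on $(A^{**})_{sa}$ and injective.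

*Proof.* (a) Apply $\varphi$ to $(x+y)^2$ to get $x\circ y$, and use $xyx=2x\circ(x\circ y)-x^2\circ y$. For $a\ge0$, $\varphi(a)=\varphi(a^{1/2})^2\ge0$. Apply this to $-\|a\|1\le a\le\|a\|1$. (b) $\varphi^{**}$ is weak$^*$ continuous, and $\circ$ is separately weak$^*$ continuous, so the identities extend from the weak$^*$ dense $A$. (c) This is clear for polynomials, hence for continuous $f$. For a state $\kappa$, both $f\mapsto\kappa(\varphi^{**}(f(h)))$ and $f\mapsto\kappa(f(\varphi(h)))$ are integration against measures, which agree on continuous $f$. (d) The first claim and the order statement follow from (b) and positivity; orthogonality by the computation in Section 3. The image of an increasing net in $A_+$ is such a net, and $\varphi^{**}(1)=1$. (e) $(A^{**})_{sa}=(A_{sa})^{**}$ isometrically, and the second transpose of an isometry is isometric. As $\varphi^{**}$ is $*$-preserving, it is injective. $\square$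

**Lemma 5.4 (Jordan automorphisms).** Let $\alpha$ be a Jordan $*$-automorphism of $A$. Then $\alpha$ is unital and isometric on $A_{sa}$. $\alpha^{**}$ is an order automorphism of the projections of $A^{**}$ that preserves minimality and centrality. For each irreducible $\pi$ there is an irreducible $\rho$ with $\alpha^{**}(z_\pi)=z_\rho$; $\alpha^{**}$ restricts to a Jordan isomorphism $B(H_\pi)\to B(H_\rho)$ taking $\pi(a)$ to $\rho(\alpha(a))$, and $\alpha(\ker\pi)=\ker\rho$.

*Proof.* $\alpha(1)\circ y=y$ for all $y$, as $\alpha$ is onto; $y=1$ gives $\alpha(1)=1$. Now $\alpha$ and $\alpha^{-1}$ are contractive on $A_{sa}$, and $\alpha^{**}$ has the positive inverse $(\alpha^{-1})^{**}$, which gives the order statement and minimality. A projection $z$ is central iff $x=zxz+(1-z)x(1-z)$ for all $x$, a condition preserved by $\alpha^{**}$. So minimal central projections dominating a minimal projection go to such, i.e. $\alpha^{**}(z_\pi)=z_\rho$. Finally $\alpha^{**}(az_\pi)=\alpha^{**}(z_\pi az_\pi)=z_\rho\alpha(a)z_\rho=\alpha(a)z_\rho$,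 and $az_\pi=0$ iff $\alpha(a)z_\rho=0$. $\square$

**Cited theorems.** We use the theorems of Mazur–Ulam, Kaplansky (density) and Krein–Šmulian; the fact that closed prime ideals of separable C$^*$-algebras are primitive (Dixmier; Pedersen, *C$^*$-algebras and their automorphism groups*, 4.3.6); and the following theorem, cited as (CDRV) from Chu–Dang–Russo–Ventura, *Surjective isometries of real C$^*$-algebras*, J. London Math. Soc. (2) 47 (1993) 97–118: real-linear surjective isometries between real C$^*$-algebras (in particular complex ones regarded as real) preserve $\{abc\}=\frac12(ab^*c+cb^*a)$.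

**Lemma 5.5.** Let $T\colon A\to A$ be a real-linear surjective isometry. Then $T$ maps unitaries to unitaries, and $T=uJ$ with $u=T(1)$ unitary and $J$ a real Jordan $*$-automorphism.

*Proof.* For $w$ unitary, $\{w,w,a\}=a$ for all $a$; so $\{T(w),T(w),b\}=b$ for all $b$, as $T$ is onto. With $b=1$, $T(w)T(w)^*+T(w)^*T(w)=2$. Both summands are $\le1$ since $\|T(w)\|=1$, so both are $1$. Let $J=u^*T$. Since $\{u^*a,u^*b,u^*c\}=u^*\{abc\}$, $J$ preserves $\{\cdot\}$, and $J(1)=1$. From $a^*=\{1,a,1\}$ and $a^2=\{a,1,a\}$, $J$ is a real Jordan $*$-automorphism. $\square$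

## 6. A two-local isometry is affine

**Step 1: Theorem 1 follows from Theorem 2.** This step removes the nonlinearity. Let $\Phi\in\mathcal{TL}(A)$. By Mazur–Ulam, $\Phi_{a,b}$ is a real-linear surjective isometry $T$ plus a constant, so for all $a,b$ there is such a $T$ with $\Phi(a)-\Phi(b)=T(a-b)$. The difficulty is that $T$ depends on the pair; extreme points overcome it.

Let $e$ be an extreme point of the unit ball, $a\in A$, $s\ne t$ real, $x_0=a+se$, $x_1=a+te$, $m=\frac12(x_0+x_1)$. Then $\Phi(x_1)-\Phi(x_0)=(t-s)e'$ with $e'=T(e)$ extreme. Also $\|\Phi(x_1)-\Phi(m)\|=\|\Phi(m)-\Phi(x_0)\|=|t-s|/2$. So $e'$ is the mean of the unit vectors $\frac2{t-s}(\Phi(x_1)-\Phi(m))$ and $\frac2{t-s}(\Phi(m)-\Phi(x_0))$. Both therefore equal $e'$, and $\Phi(m)=\frac12(\Phi(x_0)+\Phi(x_1))$. By continuity $\Phi(a+te)=\Phi(a)+tD_a(e)$ for all $t\in\mathbb R$. For $a,b\in A$,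
$$\|\Phi(a)-\Phi(b)+t(D_a(e)-D_b(e))\|=\|(a+te)-(b+te)\|=\|a-b\|\quad(t\in\mathbb R),$$
so $D_a(e)=D_b(e)=:D(e)$.

Unitaries are extreme: if $u=\frac12(x+y)$ with $\|x\|,\|y\|\le1$ in $A\subset B(H)$, then for each unit vector $\eta$ the unit vector $u\eta$ is the mean of $x\eta,y\eta$, and strict convexity of $H$ gives $x\eta=y\eta=u\eta$. Every element of $A$ is a real combination $\sum t_ie_i$ of unitaries, since a self-adjoint contraction $h$ is the mean of the unitaries $h\pm i\sqrt{1-h^2}$, and $i$ times a unitary is unitary. Hence $\Phi(x+\sum t_ie_i)=\Phi(x)+\sum t_iD(e_i)$ for all $x$. Taking first $x=0$ and then general $x$, we see that $L:=\Phi-\Phi(0)$ is additive and real-homogeneous. For each $a$, $L(a)=\Phi(a)-\Phi(0)=T_a(a)$ with a real-linear surjective isometry $T_a$. So $L$ satisfies the hypothesis of Theorem 2, and if $L$ is surjective so is $\Phi$. That surjective isometries belong to $\mathcal{TL}(A)$ is trivial.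

## 7. Algebraic identities from unitary curves

**Step 2: normalization and identities.** This step extracts algebra from the fact that $L$ maps unitaries to unitaries. Let $L$ be as in Theorem 2. $L(1)=T_1(1)$ is unitary (Lemma 5.5). Replacing $L$ by $L(1)^*L$ affects neither hypothesis nor conclusion, so assume $L(1)=1$. $L$ is isometric, and $L(w)=T_w(w)$ is unitary for unitary $w$. Put $v=L(i)$, and for $k\in A_{sa}$ write $L(k)=R(k)+iQ(k)$ with $R(k),Q(k)\in A_{sa}$. $R$ and $Q$ are real-linear and continuous.

For $w=e^{i\tau}$ consider the unitaries $U(t)=L(we^{itk})$. Then $U(0)=\cos\tau+\sin\tau\,v$ and $U'(0)=L(iwk)=\cos\tau L(ik)-\sin\tau L(k)$. The first-order terms of $U^*U=1=UU^*$ say that $U(0)^*U'(0)$ and $U'(0)U(0)^*$ are skew-adjoint. The first of these is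
$$\cos^2\tau\,L(ik)-\sin^2\tau\,v^*L(k)+\sin\tau\cos\tau\,(v^*L(ik)-L(k)).$$
Take $\tau=0$, then $\tau=\pi/2$, then any other $\tau$; treat the second likewise. We get
$$L(ik),\quad v^*L(k),\quad L(k)v^*,\quad v^*L(ik)-L(k),\quad L(ik)v^*-L(k)\quad\text{are skew-adjoint.}\tag{7.1}$$
In particular the unitary $v=L(i\cdot1)$ is skew, so $v=is$ with $s=s^*$, $s^2=1$. Since $v^*L(k)=-isL(k)$ and $L(k)v^*=-iL(k)s$ are skew, $sL(k)$ and $L(k)s$ are self-adjoint:
$$s(R+iQ)=(R-iQ)s,\qquad(R+iQ)s=s(R-iQ).$$
Adding gives $sQ=-Qs$, and then the first gives $sR=Rs$: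
$$sR(k)=R(k)s,\qquad sQ(k)=-Q(k)s.\tag{7.2}$$
Now take $w=i$ and second-order terms: $U(t)=v-tL(k)-\frac{t^2}2L(ik^2)+O(t^3)$. The $t^2$-terms of $U^*U=1=UU^*$ and (7.1) for $k^2$ give
$$L(k)^*L(k)=\operatorname{Re}(v^*L(ik^2))=R(k^2),\qquad L(k)L(k)^*=\operatorname{Re}(L(ik^2)v^*)=R(k^2).$$
Since $L^*L=R^2+Q^2+i[R,Q]$ and $LL^*=R^2+Q^2-i[R,Q]$,
$$R(k)Q(k)=Q(k)R(k),\qquad R(k)^2+Q(k)^2=R(k^2).\tag{7.3}$$

**Step 3: $R$ is pointwise a Jordan automorphism.** This step passes the local hypothesis on to $R$. If $k=h^2$ with $h\in A_{sa}$ and $L(h)=T_h(h)=uJ(h)$ (Lemma 5.5), then $J(h)$ is self-adjoint and $R(k)=L(h)^*L(h)=J(h)^2=J(k)$. Adding constants ($R(1)=1=J(1)$), for every $k\in A_{sa}$ there is a real Jordan $*$-automorphism $J$ with $R(k)=J(k)$. $J$ restricts to a bijection of $A_{sa}$. For $a,b\in A_{sa}$ the map $a+ib\mapsto J(a)+iJ(b)$ is complex-linear, bijective and $*$-preserving, and $(a+ib)^2=a^2-b^2+2i\,a\circ b$ goes to $J(a)^2-J(b)^2+2i\,J(a)\circ J(b)$; so it is a Jordan $*$-automorphism. Hence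
$$\forall k\in A_{sa}\ \exists\text{ a Jordan $*$-automorphism }\alpha\text{ of }A\colon\ R(k)=\alpha(k).\tag{7.4}$$

We want $Q=0$. By (7.2) and (7.3), $s$ and $Q(k)$ both commute with $R(k)$ but anticommute with each other. If the commutant of $R(k)$ were abelian we would be done; so we need many elements $k$ that look diagonal with simple eigenvalues in irreducible representations.

## 8. Elements that are diagonal with simple eigenvalues

**Lemma 8.1.** Let $\pi_1,\dots,\pi_n$ be pairwise inequivalent irreducible representations, $K_k\subset H_{\pi_k}$ finite-dimensional, $T_k=T_k^*\in B(H_{\pi_k})$, $M=\max\|T_k\|$. There is $c\in A_{sa}$ with $\|c\|\le2M$ and $\pi_k(c)|_{K_k}=T_k|_{K_k}$ for all $k$.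

*Proof.* Assume $M>0$. We approximate and correct the error repeatedly. By inequivalence, $(\oplus\pi_k)(A)''=\oplus B(H_{\pi_k})$. Let $P_k$ be the projection onto $K_k$. By Kaplansky density and a norm-preserving self-adjoint lifting (truncate a self-adjoint lift by functional calculus), there is $c_1\in A_{sa}$, $\|c_1\|\le M$, with $Q_k:=(T_k-\pi_k(c_1))P_k$ of norm $\le M/12$. Here $P_kQ_k$ is self-adjoint and $Q_k^*P_k=P_kQ_k$. So $T_k':=Q_k+Q_k^*-P_kQ_k$ is self-adjoint, $\|T_k'\|\le M/4$, and $T'_kP_k=Q_k+P_kQ_k-P_kQ_k=Q_k=(T_k-\pi_k(c_1))P_k$. Repeat with $T_k'$ and $M/4$, and so on. Then $c=\sum c_i$ satisfies $\pi_k(c)P_k=T_kP_k$, and $\|c\|\le\sum_{i\ge0}M4^{-i}\le2M$. $\square$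

**Lemma 8.2 (Weyl–von Neumann).** Let $g=g^*\in B(K)$, $v_1,\dots,v_r\in K$, $\varepsilon>0$, $S\subset\mathbb R$ finite. There are a finite-dimensional $F\subset K$ containing all $v_i$ and a self-adjoint $\Lambda$ on $F$ with simple spectrum disjoint from $S$, such that $\|\Lambda f-gf\|\le\varepsilon\|f\|$ for $f\in F$. If $g\ge\kappa_0>0$, we may take $\Lambda>0$. Moreover there is $T=T^*\in B(K)$ with $\|T\|\le3\varepsilon$ and $Tf=\Lambda f-gf$ for $f\in F$.

*Proof.* Partition an interval containing $\sigma(g)$ into finitely many disjoint intervals $I_j$ of length $\le\varepsilon/2$, discard those not meeting $\sigma(g)$, and choose $\lambda_j\in I_j\cap\operatorname{conv}\sigma(g)$. Put $F_j=\operatorname{span}_i\chi_{I_j}(g)v_i$ and $F=\bigoplus F_j$; it contains $v_i=\sum_j\chi_{I_j}(g)v_i$. For $f=\sum f_j\in F$ the vectors $(g-\lambda_j)f_j\in\chi_{I_j}(g)K$ are orthogonal, of norm $\le\frac\varepsilon2\|f_j\|$. So $\sum\lambda_j1_{F_j}$ differs from $g$ on $F$ by at most $\varepsilon/2$. Perturb it, diagonally and by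 at most $\varepsilon/2$, to a self-adjoint $\Lambda$ with simple spectrum off $S$; if $g\ge\kappa_0$, then $\lambda_j\ge\kappa_0$ and a small perturbation keeps $\Lambda>0$. With $P$ the projection onto $F$ and $Q=(\Lambda-g)P$, $PQ$ is self-adjoint and $\|Q\|\le\varepsilon$. Put $T=Q+Q^*-PQ$; as in Lemma 8.1, $TP=Q$. $\square$

**Lemma 8.3.** Let $(\pi_k)$ be a countable family of pairwise inequivalent irreducible representations, $g\in A_{sa}$, $\varepsilon>0$. There is $h\in A_{sa}$, $\|h-g\|\le\varepsilon$, such that each $\pi_k(h)$ has an orthonormal basis of eigenvectors with pairwise distinct eigenvalues.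

*Proof.* Let $(\eta_{k,i})_i$ be dense in $H_{\pi_k}$. Put $h_0=g$, $E^k_0=0$. Inductively we find $h_n\in A_{sa}$ and finite-dimensional $E_n^k\supset E_{n-1}^k$ ($k\le n$; $E_n^k=0$ for $k>n$) with $\eta_{k,i}\in E_n^k$ for $i,k\le n$, $E_n^k$ reducing for $\pi_k(h_n)$ with simple spectrum there, $\pi_k(h_n)=\pi_k(h_{n-1})$ on $E_{n-1}^k$, and $\|h_n-h_{n-1}\|\le2^{-n}\varepsilon$.

For the inductive step and each $k\le n$, apply Lemma 8.2 on $K=(E_{n-1}^k)^\perp$ to $\pi_k(h_{n-1})|_K$, the components in $K$ of $\eta_{k,i}$ ($i\le n$), the set $S$ of eigenvalues on $E_{n-1}^k$, and tolerance $2^{-n}\varepsilon/6$. We get $F_k,\Lambda_k,T_k$; extend $T_k$ by $0$ on $E^k_{n-1}$, so that $\|T_k\|\le2^{-n}\varepsilon/2$. By Lemma 8.1 there is $c\in A_{sa}$, $\|c\|\le2^{-n}\varepsilon$, with $\pi_k(c)=T_k$ on $E_{n-1}^k+F_k$ for all $k\le n$. Put $h_n=h_{n-1}+c$ and $E_n^k=E_{n-1}^k\oplus F_k$. Then $\pi_k(h_n)$ equals $\pi_k(h_{n-1})$ on $E_{n-1}^k$ and $\Lambda_k$ on $F_k$, with spectrum off $S$, as required.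

Let $h=\lim h_n$, so $\|h-g\|\le\varepsilon$. For $n\ge k$, $\pi_k(h)=\pi_k(h_n)$ on $E_n^k$, and $\bigcup_nE_n^k$ is dense in $H_{\pi_k}$. $\square$

The second version treats one representation, but in addition makes the eigenvector $\xi_1$ a peak over the whole state space. The perturbation is made multiplicatively, so that the peak is not lost.

**Lemma 8.4.** Let $\pi$ be irreducible, $\xi_1\in H_\pi$ a unit vector, $\omega$ its vector state. There is $h\in A_+$ such that $\omega$ is the unique state with $\omega(h)=0$, and $\pi(h)$ has an orthonormal eigenbasis $\xi_1,\xi_2,\dots$ with pairwise distinct eigenvalues $t_1=0,t_2,\dots$.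

*Proof.* Let $(\eta_i)$ be dense in $H=H_\pi$, $\delta_n=2^{-n-2}$, $h_0=l_\omega$, $E_0=\mathbb C\xi_1$; note $\pi(l_\omega)\xi_1=0$. We find $h_n\in A_+$ and finite-dimensional $E_n\supset E_{n-1}$, invariant under $\pi(h_n)$ with simple spectrum there, with $\pi(h_n)=\pi(h_{n-1})$ on $E_{n-1}$, $\operatorname{dist}(\eta_i,E_n)<\frac1n$ for $i\le n$, and
$$h_n=h_{n-1}^{1/2}(1+d_n)h_{n-1}^{1/2},\qquad d_n\in A_{sa},\ \|d_n\|\le\delta_n.$$
Consequences of this form: $h_n\ge(1-\delta_n)h_{n-1}$, so $h_n\ge c\,l_\omega$ with $c=\prod(1-\delta_n)>0$; and $\pi(h_n)\xi_1=0$. Moreover $\pi(h_n)$ is injective on $\xi_1^\perp$: if $\pi(h_n)\eta=0$, then $\pi(l_\omega)\eta=0$, so $\eta$, if nonzero, induces after normalization a state vanishing at $l_\omega$, i.e. $\omega$, and $\eta\in\mathbb C\xi_1$.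

Step $n-1\to n$: let $g=\pi(h_{n-1})$. The space $E_{n-1}^\perp\subset\xi_1^\perp$ is reducing for $g$, and there $g$ is positive and injective. So, $\eta_i'$ being the component of $\eta_i$ in $E_{n-1}^\perp$, there is $\kappa_0>0$ with $\|\chi_{[0,\kappa_0)}(g)\eta_i'\|<\frac1n$ for $i\le n$. Put $K=\chi_{[\kappa_0,\infty)}(g)H\cap E_{n-1}^\perp$, which reduces $g$ and contains the vectors $\chi_{[\kappa_0,\infty)}(g)\eta_i'$. Apply Lemma 8.2 to $g|_K\ge\kappa_0$, these vectors for $i\le n$, an $\varepsilon$ with $6\varepsilon/\kappa_0\le\delta_n$, and $S$ the eigenvalues of $g$ on $E_{n-1}$. We get $F$, $\Lambda>0$, $T$. Let $T'=(g|_K)^{-1/2}T(g|_K)^{-1/2}$ on $K$ and $T'=0$ on $K^\perp$; then $\|T'\|\le3\varepsilon/\kappa_0$. By Lemma 8.1 there is $d_n\in A_{sa}$, $\|d_n\|\le\delta_n$, with $\pi(d_n)=T'$ on $E_{n-1}+g^{1/2}F$. For $\eta\in E_{n-1}$ we have $g^{1/2}\eta\in E_{n-1}\subset K^\perp$, so $T'g^{1/2}\eta=0$ and $\pi(h_n)\eta=g\eta$. For $f\in F$, $\pi(h_n)f=gf+g^{1/2}T'g^{1/2}f=gf+Tf=\Lambda f$. Put $E_n=E_{n-1}\oplus F$;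 the spectrum there is simple, and $\operatorname{dist}(\eta_i,E_n)\le\|\chi_{[0,\kappa_0)}(g)\eta'_i\|<\frac1n$ for $i\le n$.

Since $\|h_n-h_{n-1}\|\le\delta_n\|h_{n-1}\|$ and the norms $\|h_n\|\le\prod(1+\delta_j)$ are bounded, $h=\lim h_n$ exists. Then $h\ge c\,l_\omega$ and $\omega(h)=0$, so a state vanishing at $h$ vanishes at $l_\omega$ and is $\omega$. $\bigcup E_n$ is dense and $\pi(h)=\pi(h_n)$ on $E_n$, so $\pi(h)$ is diagonal with simple eigenvalues. $\square$

## 9. Vanishing of the skew part and the Jordan form of the theorem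

**Step 4: $Q=0$.** This step makes $L$ a Jordan map on $A_{sa}$. Choose countably many pairwise inequivalent irreducible $\pi_k$ with $\bigcap\ker\pi_k=0$, and let $h$ be as in Lemma 8.3 for this family. By (7.4), $R(h)=\alpha(h)$. Let $\alpha^{**}(z_{\pi_k})=z_{\sigma_k}$. The Jordan isomorphism $B(H_{\pi_k})\to B(H_{\sigma_k})$ of Lemma 5.4 takes $\pi_k(h)$ to $\sigma_k(R(h))$. It is normal and takes the eigenprojections of $\pi_k(h)$, mutually orthogonal minimal projections with sum $1$, to mutually orthogonal minimal projections with sum $1$, with the same eigenvalues. So $\sigma_k(R(h))$ has an eigenbasis with simple eigenvalues, and its commutant consists of diagonal operators and is abelian. By (7.2) and (7.3), $\sigma_k(s)$ and $\sigma_k(Q(h))$ lie in this commutant, so they commute. They also anticommute, and $s^2=1$, so $\sigma_k(Q(h))=0$. As $\bigcap\ker\sigma_k=\alpha(\bigcap\ker\pi_k)=0$, $Q(h)=0$. Such $h$ are dense in $A_{sa}$ and $Q$ is continuous, so $Q=0$.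

Hence $L=R$ on $A_{sa}$ and $R(k^2)=R(k)^2$. The complexification $\varphi\colon A\to A$ of $R$ is a unital Jordan $*$-homomorphism, and with (7.4) it satisfies (3.1).

**Theorem J.** A unital Jordan $*$-homomorphism $\varphi\colon A\to A$ satisfying (3.1) is surjective.

**Step 5: Theorem J implies Theorem 2.** So far only $L|_{A_{sa}}$ has been controlled; this step recovers $L$ on $iA_{sa}$. By Theorem J, $L(A_{sa})=\varphi(A_{sa})=A_{sa}$. The map $L'(a)=v^*L(ia)$ also satisfies the hypotheses of Theorem 2, with local isometry $a\mapsto v^*T_{ib}(ia)$ at $b$, and $L'(1)=v^*v=1$. So likewise $L'(A_{sa})=A_{sa}$, i.e. $L(iA_{sa})=vA_{sa}=isA_{sa}$. By (7.1), $L(iA_{sa})\subset iA_{sa}$, so $sA_{sa}\subset A_{sa}$, and $sA_{sa}=A_{sa}$ as $s^2=1$. Thus $L(iA_{sa})=iA_{sa}$ and $L(A)=A$. Now $L$ is a real-linear surjective isometry, and the form $L=uJ$ is Lemma 5.5.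

From now on $\varphi$ is as in Theorem J. By (3.1) and Lemma 5.4, $\varphi$ is isometric on $A_{sa}$, so by Lemma 5.3 $\varphi^{**}$ is isometric on $(A^{**})_{sa}$ and injective.

## 10. States over pure states, and an inverse with values in the atomic part

**Lemma 10.1 (unique state over a pure state).** For each pure $\omega$ there is at most one state $\kappa$ with $\kappa\circ\varphi=\omega$.

*Proof.* Take $\alpha$ with $\varphi(l_\omega)=\alpha(l_\omega)$. Then $\kappa\circ\alpha$ is a state and $(\kappa\circ\alpha)(l_\omega)=\kappa(\varphi(l_\omega))=\omega(l_\omega)=0$. So $\kappa\circ\alpha=\omega$ and $\kappa=\omega\circ\alpha^{-1}$, where $\alpha$ was chosen from $\omega$ alone. $\square$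

The next lemma is the $\mathbb C1+K(H)$ computation of Section 3 inside each irreducible representation.

**Lemma 10.2.** For each irreducible $\pi$ there is an irreducible $f(\pi)$ with $\varphi^{**}(z_\pi)=z_{f(\pi)}$, and $\varphi^{**}$ maps $z_\pi A^{**}$ onto $z_{f(\pi)}A^{**}$ (a Jordan $*$-isomorphism).

*Proof.* Take $h,\xi_n,t_n$ from Lemma 8.4, let $p_n\in z_\pi A^{**}$ be the projection onto $\mathbb C\xi_n$, $\varphi(h)=\alpha(h)$, $z_\rho:=\alpha^{**}(z_\pi)$, and $\hat p_n:=\varphi^{**}(p_n)\ne0$.

First, all $\hat p_n$ lie under $z_\rho$. By Lemma 5.2, $p_1=\chi_{\{0\}}(h)$, so $\hat p_1=\chi_{\{0\}}(\varphi(h))=\chi_{\{0\}}(\alpha(h))=\alpha^{**}(p_1)\le z_\rho$. There is a self-adjoint $x\in z_\pi A^{**}$ with $xp_1x=p_n$ (interchange $\xi_1$ and $\xi_n$), so $\hat p_n=\varphi^{**}(x)\hat p_1\varphi^{**}(x)\in z_\rho A^{**}$.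

Second, $\hat p_n=\alpha^{**}(p_n)$. From $p_nhp_n=t_np_n$ and $p_nh^2p_n=t_n^2p_n$ we get $\hat p_n\varphi(h)\hat p_n=t_n\hat p_n$ and $\hat p_n\varphi(h)^2\hat p_n=t_n^2\hat p_n$. So $\hat p_n(\varphi(h)-t_n)^2\hat p_n=0$, i.e. $(\varphi(h)-t_n)\hat p_n=0$. Hence
$$\hat p_n\le\chi_{\{t_n\}}(\alpha(h))z_\rho=\alpha^{**}(\chi_{\{t_n\}}(h)z_\pi)=\alpha^{**}(p_n),$$
the last equality because $t_n$ is a simple eigenvalue of $\pi(h)$. As $\alpha^{**}(p_n)$ is minimal and $\hat p_n\ne0$, they are equal. Summing, $\varphi^{**}(z_\pi)=\sum\hat p_n=\alpha^{**}(z_\pi)=z_\rho$. Put $f(\pi)=\rho$.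

Third, the map is onto. With $q_N=\sum_{n\le N}p_n$, $\varphi^{**}$ maps $q_NA^{**}q_N$ injectively into $\varphi^{**}(q_N)A^{**}\varphi^{**}(q_N)$. Both are full matrix algebras of the same size, so this is onto. As $\varphi^{**}(q_N)\uparrow z_\rho$ (a finite sequence if $H_\pi$ is finite-dimensional), the union of the latter is weak$^*$ dense in $z_\rho A^{**}$. Finally $\varphi^{**}(z_\pi A^{**})$ is weak$^*$ closed: $\varphi^{**}$ is weak$^*$ continuous and isometric on $(z_\pi A^{**})_{sa}$, so the unit ball of the range of this restriction is the image of a weak$^*$ compact ball, hence weak$^*$ compact, and Krein–Šmulian shows that this range is weak$^*$ closed. Since the involution is weak$^*$ continuous, so is its complex span. $\square$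

**Definition (the map $\Psi$).** $\Psi\colon A\to z_{at}A^{**}$ is given by $\Psi(x)z_\pi=(\varphi^{**}|_{z_\pi A^{**}})^{-1}(xz_{f(\pi)})$ for all $\pi$.

*Example.* For $A=C(K)$, $\varphi(f)=f\circ\tau$ with $\tau$ bijective, $\Psi(x)$ is the function $x\circ\tau^{-1}$ in $\ell^\infty(K)$. That it is continuous is exactly what has to be shown.

$\Psi$ is a unital Jordan $*$-homomorphism, contractive on $A_{sa}$. Since $\varphi^{**}(az_\pi)=\varphi^{**}(z_\pi az_\pi)=\varphi(a)z_{f(\pi)}$,
$$\Psi(\varphi(a))=az_{at}\qquad(a\in A).\tag{10.1}$$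
For $\omega$ pure, extended normally, $\omega\circ\Psi$ is a state and $\omega\circ\Psi\circ\varphi=\omega$. By Lemma 10.1 it is *the* state over $\omega$.

## 11. Injectivity of $\Psi$

**Proposition 11.1.** $\Psi$ is injective.

*Proof.* If $\Psi(x)=0$, then $xz_{f(\pi)}=0$, i.e. $x\in\ker f(\pi)$, for all $\pi$. So it suffices to show that for each irreducible $\sigma$ not of the form $f(\pi')$ there is $\pi$ with $\ker f(\pi)\subset\ker\sigma$; then $x\in\ker\sigma$ for all irreducible $\sigma$ and $x=0$. Let $\kappa$ be a vector state of $\sigma$ and $\gamma=\kappa\circ\varphi$, with normal extension $\kappa\circ\varphi^{**}$. As $\kappa$ lives on $z_\sigma$, $\gamma(z_{\pi'})=\kappa(z_{f(\pi')})=0$ for every $\pi'$.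

**Step 6: a primitive ideal attached to $\sigma$.** This step produces the candidate $\pi$. For an ideal $J$ with strictly positive $j$ and $\varphi(j)=\alpha(j)$, $\varphi^{**}(s(J))=\chi_{(0,\infty)}(\varphi(j))=\alpha^{**}(s(J))$ is central, so $\varphi^{**}(s(J))z_\sigma\in\{0,z_\sigma\}$. Let $\mathcal K$ be the set of ideals $J$ with $\varphi^{**}(s(J))z_\sigma=0$; it contains $0$. If $J_1,J_2\in\mathcal K$, then $\varphi^{**}(s(J_1+J_2))z_\sigma\le(\varphi^{**}(s(J_1))+\varphi^{**}(s(J_2)))z_\sigma=0$. So $\mathcal K$ is upward directed. Let $P$ be the closure of $\bigcup\mathcal K$. As $s(P)=\sup_{J\in\mathcal K}s(J)$ is the limit of an increasing net and $\varphi^{**}$ is normal, $P\in\mathcal K$. By monotonicity, $J\in\mathcal K\iff J\subset P$. Since $\varphi^{**}(1)z_\sigma=z_\sigma\ne0$, $P\ne A$.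

$P$ is prime: let $J_1\cap J_2\subset P$ and $s_i=s(J_i)$. Since $s_1s_2=s_1s_2s_1$ and the images are central, $0=\varphi^{**}(s_1s_2)z_\sigma=\varphi^{**}(s_1)\varphi^{**}(s_2)\varphi^{**}(s_1)z_\sigma=\varphi^{**}(s_1)\varphi^{**}(s_2)z_\sigma$. Each $\varphi^{**}(s_i)z_\sigma$ is $0$ or $z_\sigma$, so one of them is $0$, i.e. some $J_i\subset P$. Hence $P=\ker\pi$ with $\pi$ irreducible. Moreover $\gamma(s(P))=\kappa(\varphi^{**}(s(P))z_\sigma)=0$.

**Step 7: one element that sees both $\pi$ and $P$.** We know $\varphi^{**}(s(P))$, but we need to compare it with $\ker f(\pi)$; for this one automorphism must handle a peak for $\pi$ and the ideal $P$ simultaneously. Let $\omega$ be a vector state of $\pi$, $p=p_\omega$, $l=l_\omega$. As $\chi_{[0,1/m)}(l)\downarrow\chi_{\{0\}}(l)=p$ and $\gamma(p)\le\gamma(z_\pi)=0$, for large $m$ the element $e=\max(0,1-ml)$ (functional calculus) satisfies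
$$0\le e\le1,\qquad\chi_{\{1\}}(e)=p,\qquad\gamma(\chi_{(0,\infty)}(e))<1.$$
Let $j$ be strictly positive in $P$, $\|j\|\le1$, and
$$h=e+\tfrac12(1-e)^{1/2}j(1-e)^{1/2},\qquad s=\chi_{(0,\infty)}(h).$$

(i) *$\chi_{\{1\}}(h)=p$.* We have $1-h\ge\frac12(1-e)\ge0$, and $\omega(h)=1$ because $\omega((1-e)^{1/2}j(1-e)^{1/2})\le\omega(1-e)=0$. A state with value $1$ at $h$ has value $1$ at $e$, hence at $p$ by (5.1), so it is $\omega$. Use Lemma 5.2.

(ii) *$s\ge s(P)$.* If a state $\kappa'$ has $\kappa'(h)=0$, then $\kappa'(e)=0$, so $e$ kills $\xi_{\kappa'}$, $(1-e)^{1/2}$ fixes it, and $\kappa'(j)=\kappa'((1-e)^{1/2}j(1-e)^{1/2})=0$. Hence $\kappa'$ kills $P$ and $\kappa'(s(P))=0$. This applies to all normal states with $\kappa'(1-s)=1$, since $1-s=\chi_{\{0\}}(h)$. So $(1-s)s(P)(1-s)=0$, i.e. $s(P)\le s$.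

(iii) *$\gamma(s)<1$.* $s(P)$ is central and $j(1-s(P))=0$, so $h(1-s(P))=e(1-s(P))$ and $s(1-s(P))=\chi_{(0,\infty)}(e)(1-s(P))$. As $\gamma(s(P))=0$, $\gamma(s)=\gamma(s(1-s(P)))\le\gamma(\chi_{(0,\infty)}(e))<1$.

**Step 8: comparison.** This step concludes $\ker f(\pi)\subset\ker\sigma$. Let $\varphi(h)=\alpha(h)$. By (i), $\varphi^{**}(p)=\chi_{\{1\}}(\varphi(h))=\alpha^{**}(p)$. This nonzero projection lies under both minimal central projections $z_{f(\pi)}=\varphi^{**}(z_\pi)$ and $\alpha^{**}(z_\pi)$, so these are equal, and Lemma 5.4 gives $\alpha(P)=\ker f(\pi)$. Taking weak$^*$ closures, $\alpha^{**}(s(P))A^{**}=s(\ker f(\pi))A^{**}$, i.e. $\alpha^{**}(s(P))=s(\ker f(\pi))$. By (ii), $\varphi^{**}(s)=\chi_{(0,\infty)}(\varphi(h))=\alpha^{**}(s)\ge s(\ker f(\pi))$. So by (iii)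
$$\kappa(s(\ker f(\pi)))\le\kappa(\varphi^{**}(s))=\gamma(s)<1.$$
The value of $\kappa$ at a central projection is $0$ or $1$, so here it is $0$: $s(\ker f(\pi))z_\sigma=0$, i.e. $\sigma(\ker f(\pi))=0$. $\square$

## 12. One element carrying infinitely many pure states

Let $e_1,e_2,\dots\in A$ be mutually orthogonal, $0\le e_i\le1$, with $\omega_i$ the unique state of value $1$ at $e_i$, and $p_i=p_{\omega_i}=\chi_{\{1\}}(e_i)$. The natural candidate is $h=\sum t_ie_i$ with $t_i\downarrow0$. If $\varphi(h)=\alpha(h)$, then $\theta=\alpha^{-1}\varphi$ fixes $h$, so $\theta^{**}$ fixes every spectral projection of $h$. But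
$$\chi_{\{t_n\}}(h)=p_n+\sum_{k<n}\chi_{\{t_n/t_k\}}(e_k),$$
so $p_n$ is mixed with level sets of earlier bumps. One would like to choose $t_n$ so that these are $0$. This is not possible in general: for $A=C[0,1]$ and $e(s)=s$, $\chi_{\{t\}}(e)$ is the nonzero projection of evaluation at $t$, for every $t$. A weaker property is enough and is generic.

**Definition (regular value).** Let $0\le e\le1$ in $A$. A number $t\in(0,1)$ is *regular* for $e$ if every closed projection $d\ge\chi_{(t,1]}(e)$ satisfies $d\ge\chi_{[t,1]}(e)$.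

*Examples.* For $A=C[0,1]$, $e(s)=s$, every $t\in(0,1)$ is regular: if $1-d$ is the limit of increasing $f_\lambda\in A_+$, each $f_\lambda$ vanishes on $(t,1]$, hence also at $t$, so $f_\lambda\chi_{[t,1]}(e)=0$ and $d\ge\chi_{[t,1]}(e)$. For $A=C(\{0,\frac12,1\})$ and $e(s)=s$, $t=\frac12$ is not regular: take $d=\chi_{\{1\}}(e)$.

**Lemma 12.1.** Let $0\le e\le1$ in $A$. All but countably many $t\in(0,1)$ are regular for $e$.

*Proof.* Let $t$ be non-regular: there is a closed $d\ge\chi_{(t,1]}(e)$ with $(1-d)\chi_{[t,1]}(e)\ne0$. As $1-d$ is the limit of an increasing net in $A_+$, there is $a\in A_+$, $a\le1-d$, with $a\chi_{[t,1]}(e)\ne0$. Since $a\le1-\chi_{(t,1]}(e)$, $a\chi_{(t,1]}(e)=0$. So $a\chi_{\{t\}}(e)\ne0$, and $\chi_{\{t\}}(e)a\chi_{\{t\}}(e)\ne0$. After scaling we get $a_t\in A_+$ and a normal state $\kappa_t$ with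
$$\kappa_t(\chi_{\{t\}}(e))=1,\qquad\kappa_t(a_t)=1,\qquad a_t\chi_{(t,1]}(e)=0.$$
If $t<t'$ are both non-regular, $\kappa_{t'}$ is supported under $\chi_{\{t'\}}(e)\le\chi_{(t,1]}(e)$, so $\kappa_{t'}(a_t)=0$ and $\|a_{t'}-a_t\|\ge\kappa_{t'}(a_{t'}-a_t)=1$. By separability of $A$ there are only countably many such $t$. $\square$

**Lemma 12.2.** Let $e_1,e_2,\dots\in A$ be mutually orthogonal, $0\le e_i\le1$, and $\omega_i$ pure states such that $\omega_i$ is the unique state with $\omega_i(e_i)=1$. Then there is a Jordan $*$-automorphism $\alpha$ of $A$ with $\omega_i\circ\alpha^{-1}=\omega_i\circ\Psi$ for all $i$.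

*Proof.* Choose inductively $t_1=1$ and $0<t_i<t_{i-1}/2$ with $t_i/t_k$ regular for $e_k$ for all $k<i$; Lemma 12.1 excludes only countably many values. Put $h=\sum t_ie_i\in A$, let $\varphi(h)=\alpha(h)$ and $\theta=\alpha^{-1}\varphi$. This is a unital Jordan $*$-homomorphism $A\to A$, isometric on $A_{sa}$, with $\theta(h)=h$; so $\theta^{**}(\chi_B(h))=\chi_B(h)$ for all Borel $B$.

Fix $n$. By orthogonality, $F(h)=\sum_kF(t_ke_k)$ for continuous $F$ vanishing near $0$ (a finite sum), hence also for monotone limits of such $F$, such as $\chi_{(t_n,\infty)}$ and $\chi_{[t_n,\infty)}$. Since $t_ke_k\le t_k$, only $k<n$, respectively $k\le n$, contribute: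
$$g_n:=\chi_{(t_n,\infty)}(h)=\sum_{k<n}\chi_{(t_n/t_k,1]}(e_k),\qquad\chi_{[t_n,\infty)}(h)=c_n'+p_n,\qquad c_n':=\sum_{k<n}\chi_{[t_n/t_k,1]}(e_k).$$
Now $c_n'=\chi_{[t_n,\infty)}(\sum_{k<n}t_ke_k)$ is closed, so $\theta^{**}(c_n')$ is closed. It dominates $\theta^{**}(g_n)=g_n$. So by regularity it dominates each $\chi_{[t_n/t_k,1]}(e_k)$, $k<n$; as these are orthogonal, $\theta^{**}(c_n')\ge c_n'$. Since $\theta^{**}(c_n')+\theta^{**}(p_n)=c_n'+p_n$, we get $\theta^{**}(p_n)\le p_n$. By injectivity $\theta^{**}(p_n)\ne0$, so $\theta^{**}(p_n)=p_n$ by minimality. Then $p_n\theta(a)p_n=\theta^{**}(p_nap_n)=\omega_n(a)p_n$, i.e. $\omega_n\circ\theta=\omega_n$. So $(\omega_n\circ\alpha^{-1})\circ\varphi=\omega_n$, and $\omega_n\circ\alpha^{-1}=\omega_n\circ\Psi$ by Lemma 10.1. $\square$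

## 13. $\Psi$ takes its values in $Az_{at}$

**Claim.** For every $x\in A_{sa}$, $X:=\Psi(x)\in A_{sa}z_{at}$.

Given the Claim, $\Psi(x)=yz_{at}=\Psi(\varphi(y))$ for some $y\in A_{sa}$ by (10.1), so $x=\varphi(y)$ by Proposition 11.1, and $\varphi$ is surjective. This is Theorem J.

Fix $x$. We write $a$ for $az_{at}$ when $a\in A$ occurs next to $X$. Let $V\subset(A_{sa})^*$ be the real span of the pure states. Each $g\in V$ is extended complex-linearly and normally to $A^{**}$, without increase of norm: rotate by a phase and take real parts.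

**Step 9: a witness if the Claim fails.** We turn $X\notin A_{sa}z_{at}$ into a weak$^*$ null sequence that $X$ does not respect. *If $X\notin A_{sa}z_{at}$, there are $\delta>0$ and $g_n\in V$, $\|g_n\|\le1$, $g_n\to0$ weak$^*$, $g_n(X)\ge\delta$.*

Suppose not. Passing to subsequences and replacing $g_n$ by $-g_n$, we see that $g_n(X)\to0$ whenever $g_n\in V$, $\|g_n\|\le1$, $g_n\to0$ weak$^*$. Apply this to $\frac12(g_n-g_n')$: the function $g\mapsto g(X)$ is uniformly continuous on the unit ball $V_1$ of $V$ for a translation-invariant metric inducing the weak$^*$ topology on bounded sets ($A_{sa}$ is separable). So it extends continuously to a function $G$ on the weak$^*$ closure of $V_1$. This closure is the whole unit ball of $(A_{sa})^*$: a functional of norm $\le1$ is $\lambda_1\mu_1-\lambda_2\mu_2$ with states $\mu_i$, $\lambda_i\ge0$, $\lambda_1+\lambda_2\le1$, and states are weak$^*$ limits of convex combinations of pure states. By approximation $G(\lambda f+\mu g)=\lambda G(f)+\mu G(g)$ for $f,g$ in the ball and $|\lambda|+|\mu|\le1$.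 So $G$ is the restriction of a linear functional on $(A_{sa})^*$ that is weak$^*$ continuous on the ball; by Krein–Šmulian it is given by some $y\in A_{sa}$. So $\omega(X)=\omega(y)$ for all pure $\omega$: $Xz_\pi$ and $yz_\pi$ have the same vector states for all $\pi$, and $X=yz_{at}$, a contradiction.

Assume now, for a contradiction, that $X\notin A_{sa}z_{at}$, and fix $\delta,g_n$.

**Step 10: near a pure state, $X$ is close to an element of $A$.** This local approximation will allow us to cut away regions already used. *Let $p=p_\omega$ be minimal, $w\in A$, $0\le w\le1$, with $\omega$ the unique state with $\omega(w)=1$, and $\varepsilon>0$. There are $b\in A_{sa}$ and $u,k\in C^*(w)$, $0\le u,k\le1$, both functions of $w$ vanishing at $0$, with $uk=k$, $\|Xu-bu\|\le\varepsilon$, and $\omega$ the unique state with $\omega(k)=1$.*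

By Lemma 8.1 choose $b\in A_{sa}$ with $bp=Xp$. For $0<\tau<1$ let $u_\tau=\eta_\tau(w)$ with $\eta_\tau=0$ on $[0,1-\tau]$, $\eta_\tau=1$ on $[1-\frac\tau2,1]$, linear between; and $k_\tau=\zeta_\tau(w)$ with $\zeta_\tau=0$ on $[0,1-\frac\tau2]$, linear up to $\zeta_\tau(1)=1$. Then $u_\tau k_\tau=k_\tau$. A state has value $1$ at $k_\tau$ iff it has value $1$ at $\chi_{\{1\}}(w)$ iff it has value $1$ at $w$. Only the norm estimate for small $\tau$ needs proof. Let $z=x-\varphi(b)\in A_{sa}$, so that $\Psi(z)=X-b$. Since $\Psi(\varphi(u_\tau))=u_\tau$ and $\Psi$ is a Jordan map contractive on $A_{sa}$,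
$$\|(X-b)u_\tau\|^2=\|u_\tau(X-b)^2u_\tau\|=\|\Psi(\varphi(u_\tau)z^2\varphi(u_\tau))\|\le\|\varphi(u_\tau)z^2\varphi(u_\tau)\|.$$
Suppose the right side were $\ge\varepsilon^2$ for a sequence $\tau\to0$. Pick states $\kappa_\tau$ with $\kappa_\tau(\varphi(u_\tau)z^2\varphi(u_\tau))\ge\varepsilon^2$. Then $0<\kappa_\tau(\varphi(u_\tau)^2)\le1$, because $\varphi(u_\tau)z^2\varphi(u_\tau)\le\|z\|^2\varphi(u_\tau)^2$. Put $\kappa'_\tau=\kappa_\tau(\varphi(u_\tau)\,\cdot\,\varphi(u_\tau))/\kappa_\tau(\varphi(u_\tau)^2)$, a state with $\kappa'_\tau(z^2)\ge\varepsilon^2$. Since $u_\tau wu_\tau\ge(1-\tau)u_\tau^2$, applying $\varphi$ gives $\kappa_\tau'(\varphi(w))\ge1-\tau$. A weak$^*$ cluster point $\kappa'$ has $\kappa'(\varphi(w))=1$, so $\kappa'\circ\varphi=\omega$ and $\kappa'=\omega\circ\Psi$ by Lemma 10.1. Then $\varepsilon^2\le\kappa'(z^2)=\omega((X-b)^2)=0$ because $(X-b)p=0$, a contradiction.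

**Step 11: what the construction must deliver.** We replace the witness by blocks of pure states sitting under almost orthogonal bumps. Let $(a_i)$ be dense in $A_{sa}$ and $0=d_0<d_1<d_2<\dots<\frac12$. For $m=1,2,\dots$ we construct finite consecutive nonempty sets $N_m$ of indices, exhausting $\mathbb N=\{1,2,\dots\}$, and for $i\in N_m$ pure states $\omega_i$, reals $\lambda_i$, $k_i,u_i\in A$ with $0\le k_i,u_i\le1$, and $b_i\in A_{sa}$, such that

* (a) $\omega_i$ is the unique state with $\omega_i(k_i)=1$; $u_ik_i=k_i$; $\|Xu_i-b_iu_i\|\le2^{-i}\delta/16$;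
* (b) $k_ik_{i'}=0$ for $i\ne i'$ in $N_m$; $k_i(k_j-d_m)_+=0$ for $i\in N_m$, $j\in N_{m'}$, $m'<m$;
* (c) $g_m':=\sum_{i\in N_m}\lambda_i\omega_i$ satisfies $\|g_m'\|\le1$, $g_m'(X)\ge\delta/2$, $|g_m'(a_i)|\le\frac1m$ for $i\le m$.

The levels $d_m$ rise, so each new block has to avoid only the part of the old bumps above $d_m$, and there is room for continuous cut-offs between $d_{m-1}$ and $d_m$.

**Step 12: stage $m$, cutting off the old bumps.** The aim is to move $g_n$ away from the old bumps without losing its value at $X$. Let $j$ range over the earlier indices. By (b) for earlier stages and monotonicity of $(d_m)$, the $(k_j-d_{m-1})_+$ are mutually orthogonal. Choose $d_{m-1}<d'<d''<d_m$ and continuous $\chi,\chi'\colon[0,1]\to[0,1]$ with $\chi=0$ on $[0,d_{m-1}]$, $\chi=1$ on $[d',1]$, $\chi'=0$ on $[0,d']$, $\chi'=1$ on $[d'',1]$. Put $f_j=\chi(k_j)$, $f=\sum_jf_j$, $f'=\sum_j\chi'(k_j)$, $c=1-f$ (for $m=1$: $f=f'=0$). The elements $f_j$, $\chi'(k_j)$, $(k_j-d_m)_+$ are functions of $(k_j-d_{m-1})_+$ vanishing at $0$,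 so those with different $j$ are orthogonal. Hence
$$0\le f,f'\le1,\qquad f'f=f',\qquad f'c=0,\qquad f'(k_j-d_m)_+=(k_j-d_m)_+.$$
Since $u_jk_j=k_j$ and $\chi(0)=0$, $u_jf_j=f_j$. So
$$Xf=\sum_jXu_jf_j=\sum_jb_jf_j+\sum_j(Xu_j-b_ju_j)f_j=b+r,\qquad b=\sum_jb_jf_j\in A,\quad\|r\|\le\sum_j2^{-j}\tfrac\delta{16}\le\tfrac\delta{16}.$$
On the region cut away, $X$ is thus nearly an element of $A$, and weak$^*$ null functionals tend to $0$ on elements of $A$. Precisely,
$$X-cXc=fX+Xf-fXf=(b^*+b-fb)+(r^*+r-fr),$$
so $g_n(cXc)\ge\delta-\frac{3\delta}{16}-|g_n(b^*+b-fb)|$, which is $\ge\delta/2$ for large $n$. Also $g_n(ca_ic)\to0$ for each $i$, and $\|g_n(c\,\cdot\,c)\|\le1$. Fix $n$ so large that $g_m':=g_n(c\,\cdot\,c)$ satisfies the estimates in (c).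

**Step 13: stage $m$, diagonalizing $g_m'$.** We write $g_m'$ through orthogonal pure states. If $g_n=\sum_\ell c_\ell\langle\,\cdot\,\xi_\ell,\xi_\ell\rangle$ (vector states of irreducible representations), then $g_m'=\sum_\ell c_\ell\langle\,\cdot\,c\xi_\ell,c\xi_\ell\rangle$. This is a self-adjoint functional supported on the finite-rank projection $q\in z_{at}A^{**}$ onto the span, in each irreducible representation involved, of the vectors $c\xi_\ell$. Diagonalizing its density in the finite-dimensional algebra $qA^{**}q$ gives $g_m'=\sum_{i\in N_m}\lambda_i\omega_i$ with mutually orthogonal minimal projections $p_i=p_{\omega_i}\le q$. Here $N_m$ is nonempty as $g_m'\ne0$; it consists of the next available indices. As $f'c=0$, $f'q=0$ and $f'p_i=0$.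

**Step 14: stage $m$, new bumps.** We need elements peaking at the $\omega_i$, orthogonal to each other and to the $(k_j-d_m)_+$. Let $\bar f=1-f'$. Then $0\le\bar f\le1$, $\bar fp_i=p_i$, $\bar f(k_j-d_m)_+=0$. Number $N_m$ temporarily as $1,\dots,s$. By Lemma 8.1 there is $D\in A_{sa}$ with $Dp_i=i\,p_i$ for $1\le i\le s$. Then $D^\circ=\bar fD\bar f$ also satisfies $D^\circ p_i=i\,p_i$, and $D^\circ(k_j-d_m)_+=0$. Let $\psi_i\colon\mathbb R\to[0,1]$ be continuous, supported in $(i-\frac13,i+\frac13)$, $\psi_i(i)=1$, and $r_i=\psi_i(D^\circ)$. The $r_i$ are mutually orthogonal, $r_ip_i=p_i$, and $r_i(k_j-d_m)_+=0$ because $\psi_i(0)=0$.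

Put $w_i=r_i(1-l_{\omega_i})r_i$. Then $0\le w_i\le r_i^2\le1$ and $\omega_i(w_i)=\omega_i(1-l_{\omega_i})=1$. If a state $\kappa$ has $\kappa(w_i)=1$, then $\kappa(r_i^2)=1$, so $r_i^2$, and hence $r_i\ge0$, fixes the cyclic vector of $\kappa$; thus $\kappa(1-l_{\omega_i})=\kappa(w_i)=1$, and $\kappa=\omega_i$. Return to the original numbering and apply Step 10 to $w_i,\omega_i$ with $\varepsilon=2^{-i}\delta/16$ to get $b_i,u_i,k_i$. Then (a) holds. Also (b) holds, since $w_iw_{i'}=0$ for $i\ne i'$ in $N_m$, $w_i(k_j-d_m)_+=0$, and $k_i$ is a function of $w_i$ vanishing at $0$. This completes stage $m$.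

**Step 15: contradiction.** All the $\omega_i$ are now put into one element. Let $e_i=2(k_i-\frac12)_+$. By (b) and $d_m<\frac12$ the $e_i$ are mutually orthogonal. Also $0\le e_i\le1$, and $\omega_i$ is the unique state with value $1$ at $e_i$, because value $1$ at $e_i$ is equivalent to value $1$ at $\chi_{\{1\}}(k_i)$, i.e. at $k_i$. Lemma 12.2 gives one $\alpha$ with $\omega_i\circ\alpha^{-1}=\omega_i\circ\Psi$ for all $i$. Put $y=\alpha^{-1}(x)\in A_{sa}$. Then $\omega_i(y)=\omega_i(\Psi(x))=\omega_i(X)$ for all $i$, so $g_m'(y)=g_m'(X)\ge\delta/2$ for all $m$. But by (c) $\|g_m'\|\le1$ and $g_m'(a_i)\to0$ for every $i$, and $(a_i)$ is dense in $A_{sa}$, so $g_m'(y)\to0$. This contradiction proves the Claim, hence Theorem J, hence Theorem 2 (Step 5) and Theorem 1 (Step 1). $\blacksquare$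

## 14. Other normed spaces, and an uncountable discrete set

*Proof of Theorem 3.* If $\Phi\in\mathcal{TL}(X,Y)$, there is a surjective isometry $X\to Y$, so both spaces are isometric to a unital separable C$^*$-algebra $A$. Take surjective isometries $S_1\colon A\to X$ and $S_2\colon Y\to A$. For $a,b\in A$ the surjective isometry $S_2\Phi_{S_1(a),S_1(b)}S_1$ agrees with $S_2\Phi S_1$ at $a$ and $b$. So $S_2\Phi S_1\in\mathcal{TL}(A)$ is surjective by Theorem 1. Hence $\Phi$ is surjective, and affine by Mazur–Ulam. $\square$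

In the proof of Proposition 4 the point $\infty$ plays the role of a point that no single element can single out: every $f\in c(\Gamma)$ takes the value $f(\infty)$ at all but countably many points.

*Proof of Proposition 4.* Let $\tau\colon\Gamma\to\Gamma$ be injective with $\tau(\Gamma)=\Gamma\setminus\{\gamma_0\}$. Define
$$\varphi(f)(\tau(\gamma))=f(\gamma),\qquad\varphi(f)(\gamma_0)=f(\infty),\qquad\varphi(f)(\infty)=f(\infty).$$
For $\varepsilon>0$ the set $\{\gamma:|f(\gamma)-f(\infty)|\ge\varepsilon\}$ is finite, and so is its image under $\tau$; hence $\varphi(f)$ is continuous, and $\varphi$ is a linear map of $c(\Gamma)$ into itself. Its range lies in $\{g:g(\gamma_0)=g(\infty)\}$, so it is not surjective.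

Given $a,b$, let $f=a-b$. The set $N=\{\gamma:f(\gamma)\ne f(\infty)\}$ is countable, and $\varphi(f)=f(\infty)$ off $\tau(N)$. Since $\Gamma$ is uncountable, $|\Gamma\setminus N|=|\Gamma\setminus\tau(N)|=|\Gamma|$, so $\tau|_N$ extends to a bijection $\beta$ of $\Gamma$; put $\beta(\infty)=\infty$, which makes $\beta$ a homeomorphism. Then $\varphi(f)=f\circ\beta^{-1}$: at $\beta(\gamma)=\tau(\gamma)$, $\gamma\in N$, both sides are $f(\gamma)$; elsewhere both are $f(\infty)$. So $\Phi_{a,b}(g):=(g-b)\circ\beta^{-1}+\varphi(b)$ is a surjective isometry with $\Phi_{a,b}(b)=\varphi(b)$ and $\Phi_{a,b}(a)=\varphi(a-b)+\varphi(b)=\varphi(a)$. Thus $\varphi\in\mathcal{TL}(c(\Gamma))$. $\square$
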